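# Triple points on theta divisors and the line $\operatorname{codim}=g+k$

## 1. Two ends of a line, and the guess in between

Let $\mathcal A_g=\operatorname{Sp}(g,\mathbb Z)\backslash\mathcal H_g$ be the moduli space of complex $g$-dimensional principally polarized abelian varieties (ppavs), where $\mathcal H_g$ is the Siegel upper half-space. For $\tau\in\mathcal H_g$ put $X_\tau=\mathbb C^g/(\mathbb Z^g+\tau\mathbb Z^g)$, and let $\Theta_\tau\subset X_\tau$ be the zero set of
$$\vartheta(\tau,z)=\sum_{n\in\mathbb Z^g}\exp\big(i\pi({}^tn\tau n+2\,{}^tnz)\big).$$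
Write $\operatorname{Trip}(\Theta)=\{x:\operatorname{mult}_x\Theta\ge3\}$, where the multiplicity is the vanishing order of $\vartheta(\tau,\cdot)$. For $k\ge0$ let $G_k=G_k^{(g)}\subset\mathcal A_g$ be the locus where $\dim\operatorname{Trip}(\Theta_\tau)\ge k$. We ask for the codimension of $G_k$ in $\mathcal A_g$. The problem is taken from Samuel Grushevsky, Riccardo Salvati Manni, "The loci of abelian varieties with points of high multiplicity on the theta divisor", arXiv:0805.4148 (2008): prove or disprove that $\operatorname{codim}G_k\ge g+k$ for all $g\ge 3$ (and $G_k\ne\emptyset$). We are given that $\operatorname{codim}G_k\ge k+3$ and that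
$$G_{g-3}^{(g)}=\bigcup_{g_1+g_2+g_3=g,\ g_1g_2g_3>0}\mathcal A_{g_1}\times\mathcal A_{g_2}\times\mathcal A_{g_3},\qquad \operatorname{codim}G_{g-3}=2g-3 .$$

The guess one would first make is the equality $\operatorname{codim}G_k=g+k$ for $0\le k\le g-3$. Here is why, and how it does on examples.

*The top end, $k=g-3$.* The codimension of $\mathcal A_{g_1}\times\mathcal A_{g_2}\times\mathcal A_{g_3}$ is $g_1g_2+g_1g_3+g_2g_3$. This is smallest for $(1,1,g-2)$, where it is $2g-3=g+k$. For $g=3$ we are looking at $E_1\times E_2\times E_3$ with $\vartheta=\vartheta_1(z_1)\vartheta_2(z_2)\vartheta_3(z_3)$, one triple point, codimension $6-3=3$.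

*The bottom end, $k=0$.* On a product $Y\times X'$ of ppavs the theta function is the product of the two theta functions, so multiplicities add. For $h\ge2$ let $\mathcal D_h\subset\mathcal A_h$ be the locus where some even theta constant vanishes. We shall see in Section 9 that $\mathcal D_h$ is a non-empty divisor, and that $\Theta_{X'}$ has a singular point for every $X'\in\mathcal D_h$. For an elliptic curve $\mathcal E$ with theta divisor $\{x_0\}$, and $y$ a singular point of $\Theta_{X'}$, the point $(x_0,y)$ of $\mathcal E\times X'$ has multiplicity at least $3$. The codimension of $\mathcal A_1\times\mathcal D_{g-1}$ is $(g-1)+1=g=g+k$.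

*In between.* More generally take $Y\in\mathcal A_a$ and $X'\in\mathcal D_{g-a}$, $1\le a\le g-2$, and $y$ singular on $\Theta_{X'}$. Then $\Theta_Y\times\{y\}\subset\operatorname{Trip}$ has dimension $a-1$. So $\mathcal A_a\times\mathcal D_{g-a}$ maps into $G_k$ with $k=a-1$, and the image has codimension $a(g-a)+1$. (A ppav is a product in at most countably many ways, because a factor is determined by its lattice; so the product map has countable, hence finite, fibers.) Compare with the guess:
$$a(g-a)+1-(g+k)=(a-1)(g-a-2).$$
For $g=3$ and $g=4$ this is $0$ for all $a$. For $g=5$ we get codimension $5,7,7$ for $k=0,1,2$, while the line $g+k$ reads $5,6,7$. So on this family the guess is right at both ends and too small strictly inside. Of course, other families could do better. The following theorem says that the line is always a lower bound and that it is never reached inside.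

**Theorem A.** Let $g\ge 3$, and let $Z\subset\mathcal A_g$ be an irreducible closed subvariety of codimension $c$ such that $\operatorname{Trip}(\Theta_\tau)$ is non-empty of dimension exactly $k$ for general $\tau\in Z$. Then $c\ge g+k$. If moreover $1\le k\le g-4$, then $c\ge g+k+1$.

**Corollary B.** $G_k\ne\emptyset$ if and only if $0\le k\le g-3$, and then $\operatorname{codim}G_k\ge g+k$. Equality holds if and only if $k=0$ or $k=g-3$.

So the conjecture is true, and the guessed equality fails for the first time at $g=5$, $k=1$. There $\operatorname{codim}G_1\ge7$ by Corollary B, and $G_1\supset G_2$ has codimension at most $7$, so $\operatorname{codim}G_1^{(5)}=7$ and not $6$.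

## 2. Theta functions, conormal spaces, and the facts we quote

Put $N=\dim\mathcal A_g=g(g+1)/2$ and $V=\mathbb C^g=T_0X_\tau$, and let $\mathcal X\to\mathcal H_g$ be the universal family. Write $f=\vartheta(\tau,z)$. Subscripts are $z$-derivatives: $f_v,f_{vw}$ for $v,w\in V$. Near a point of $\mathcal X$ we lift to $\mathcal H_g\times\mathbb C^g$. Another lift, $z\mapsto z+m+\tau n$, multiplies $f$ by a nowhere vanishing function (a unit), so whatever we define must survive $f\mapsto(\text{unit})\cdot f$.

**The heat equation.** Identify $T_\tau\mathcal H_g=\operatorname{Sym}^2V$ (symmetric matrices $\sigma$), with dual $\operatorname{Sym}^2V^*$ via $\langle q,\sigma\rangle=\operatorname{tr}(q\sigma)$. In the term with index $n$, the derivative along $\sigma$ produces the factor $i\pi\,{}^tn\sigma n$, while $\langle\operatorname{Hess},\sigma\rangle$ produces $(2\pi i)^2\,{}^tn\sigma n$. Hence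
$$df(\sigma,v)=f_v+\epsilon\,\langle \operatorname{Hess}f,\sigma\rangle ,\qquad \epsilon=\tfrac1{4\pi i}. \tag{1}$$

**Kernels.** For $q\in\operatorname{Sym}^2V^*$ and $w\in V$ write $q(w)=q(w,\cdot)\in V^*$. We say that $q$ kills $w$ if $q(w)=0$, and put $\ker q=\{w:q(w)=0\}$. For example, if $\lambda,\mu\in V^*$ are independent, the form $\lambda\mu$ has kernel $\ker\lambda\cap\ker\mu$. The same notation is used for subspaces of $V$ in place of $V$.

**The conormal space.** With $Z,c,k$ as in Theorem A, let $\tilde Z\subset\mathcal H_g$ be an irreducible component of the preimage of $Z$. It has codimension $c$, and $\tilde Z_{reg}$ is connected. For $\tau\in\tilde Z_{reg}$ put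
$$C=C_\tau=(T_\tau\tilde Z)^\perp\subset\operatorname{Sym}^2V^*,\qquad\dim C=c .$$
So we must show that $C$ is large. Example: for $Z$ the image of $\mathcal A_1^3$ in $\mathcal A_3$, $\tilde Z$ may be taken to be the diagonal matrices, and $C$ is the $3$-dimensional space of forms with zero diagonal.

**Very general.** "Very general $\tau\in\tilde Z$" means $\tau\in\tilde Z_{reg}$ outside a suitable set of measure zero (a null set). Proper closed analytic subsets of $\tilde Z$, and countable unions of them, are null. For very general $\tau$, $\dim\operatorname{Trip}(\Theta_\tau)=k$.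

**Quoted results.** An abelian variety is simple if its only abelian subvarieties are $0$ and itself. If $A\subset X$ is an abelian subvariety of a ppav with lattice $L$, its complementary abelian subvariety $A'$ has as lattice the orthogonal of $L$ for the polarization form, and $T_0X=T_0A\oplus T_0A'$. Besides standard facts of this kind we use:

* the description of $G_{g-3}$ given above;
* Kollár (*Shafarevich maps and automorphic forms*, Thm 17.13): $(X,\Theta)$ is log canonical. Hence $\{\operatorname{mult}\ge m\}$ has codimension $\ge m$: blowing up a component of codimension $r$ and generic multiplicity $m'\ge m$ gives discrepancy $r-1-m'\ge-1$. In particular $\dim\operatorname{Trip}\le g-3$;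
* Ein–Lazarsfeld (J. AMS 10 (1997)): an irreducible theta divisor is normal, so $\dim\operatorname{Sing}\Theta\le g-3$ if $\Theta$ is irreducible;
* the decomposition theorem (Birkenhake–Lange, *Complex abelian varieties*, Thm 4.3.1): if $\Theta$ is reducible, then $(X,\Theta)$ is a product of ppavs of positive dimension;
* Hironaka's principalization: for a nonzero ideal $\mathfrak a$ on a smooth variety (or, over relatively compact open sets, on a complex manifold) there is a proper map $b$ from a smooth $\hat M$, an isomorphism off $V(\mathfrak a)$, with $\mathfrak a\,\mathcal O_{\hat M}=\mathcal O(-D)$ and $D=\sum a_iD_i$ a divisor with simple normal crossings (snc), $a_i\ge1$.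

The *open strata* of $D$ are the sets $\bigcap_{i\in I}D_i\setminus\bigcup_{j\notin I}D_j$, $I\ne\emptyset$; they are smooth.

## 3. Differentiating along a family of triple points

For double points one would argue as follows. Let $z(\tau)$ be a local holomorphic section of singular points of $\Theta_\tau$, $\tau\in\tilde Z$. Differentiate $f(\tau,z(\tau))=0$: since $f_v=0$ at $z(\tau)$, (1) gives $\langle\operatorname{Hess}f,\sigma\rangle=0$ for all $\sigma\in T_\tau\tilde Z$. So the Hessian lies in $C$.

At triple points the Hessian is $0$, and this equation reads $0=0$. The sensible repair is to differentiate $f_v(\tau,z(\tau))=0$. The heat equation holds for $f_v$ too, and $f_{vw}=0$ at $z(\tau)$, so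
$$\operatorname{Hess}f_v(z(\tau))\in C_\tau\qquad\text{for all }v\in V. \tag{2}$$
If the multiplicity is exactly $3$ and $F$ is the leading cubic form, then $\operatorname{Hess}f_v=\operatorname{Hess}F(v)$, which depends linearly on $v$ and is zero exactly when $\partial_vF=0$. So (2) gives $c\ge g-\dim\{v:\partial_vF=0\}$. If $F$ really depends on all $g$ variables, then $c\ge g$, as desired for $k=0$. For $E_1\times E_2\times E_3$ we have $F=z_1z_2z_3$ up to a constant, and the three polars span $C$.

This stops at two precise points. First, $F$ may depend on fewer variables, or the multiplicity may be $4$ or more; then the bound drops. Second, for $k>0$ this *always* happens. If $T\subset\operatorname{Trip}(\Theta_\tau)$ has dimension $k$ at a smooth point $z$ of $T$ and $t\in T_zT$, all $f_{vw}$ vanish along $T$, so all third derivatives with one direction $t$ vanish, and $\partial_tF=0$. One point $z$ therefore gives at most $g-k$ dimensions of $C$. The bound gets worse with $k$, while the claim gets stronger with $k$. Take $\mathcal E_1\times\mathcal E_2\times X_3$ with $\Theta_{X_3}$ smooth: at every triple point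 $F=\lambda_1\lambda_2\lambda_z$, which yields $3$ dimensions, and $c=2g-3$.

The way past the first point is to replace the Hessian at $x$, which is zero, by all *limits* of Hessians along arcs ending at $x$. The set of limits is an exceptional divisor, so its dimension is $g-1$ no matter how degenerate $F$ is. The way past the second is that limits over $T$ kill the tangent spaces of $T$; this lets us cut $C$ into two pieces and estimate both.

## 4. Limits of Hessians along arcs

We need the construction in two situations. Until the last step of Section 8 only (S1) is used, and the reader may put $U=V$ throughout.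

**Setting.** $W\subset\mathcal H_g$ is a connected locally closed submanifold, $U\subset V$ a subspace, $M\subset\mathcal X|_W$ a closed submanifold, and $p:M\to W$ is a proper submersion whose fibers $M_\tau$ are translates of abelian subvarieties with tangent space $U$. Either

* (S1) $U=V$, $M=\mathcal X|_W$; or
* (S2) $\dim V/U=1$ and $T_\tau W\subset\operatorname{Sym}^2U$ for all $\tau\in W$. Fix $e\in V\setminus U$, and $\lambda\in U^\perp$ with $\lambda(e)=1$.

Let $\mathfrak a\subset\mathcal O_M$ be the ideal generated by the restrictions of $f$, $f_v$ ($v\in V$), $f_{uu'}$ ($u,u'\in U$). Since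
$$(hf)_v=hf_v+h_vf,\qquad (hf)_{uu'}=hf_{uu'}+h_uf_{u'}+h_{u'}f_u+h_{uu'}f ,$$
it does not change if $f$ is multiplied by a unit $h$, so it is globally defined. Let $\mathfrak a_\tau$ be its restriction to $M_\tau$, and assume $V(\mathfrak a_\tau)\ne M_\tau$ for all $\tau\in W$. In (S1), $V(\mathfrak a_\tau)=\operatorname{Trip}(\Theta_\tau)$, and the assumption holds because $f\in\mathfrak a$.

**Lemma 4.1 (orders along arcs).** Let $\varphi$ be a holomorphic arc in $M_\tau$ with $\varphi(0)\in V(\mathfrak a_\tau)$, $\varphi\not\subset V(\mathfrak a_\tau)$. Let $n$ be the minimal order at $s=0$ of the functions $f_{uu'}\circ\varphi$ ($u,u'\in U$) and, in (S2), $f_e\circ\varphi$. Then $n<\infty$, and $f\circ\varphi$ and $f_u\circ\varphi$ ($u\in U$) have order $>n$.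

*Proof.* This says that along arcs the second derivatives win against $f$ and $f_u$. The derivative $(f_u\circ\varphi)'=f_{u,\varphi'}\circ\varphi$ is a combination of the $f_{uu'}\circ\varphi$, because $\varphi'\in U$. As $f_u(\varphi(0))=0$, we get $\operatorname{ord}(f_u\circ\varphi)\ge1+\min\operatorname{ord}(f_{uu'}\circ\varphi)\ge1+n$. In the same way $\operatorname{ord}(f\circ\varphi)\ge1+\min_u\operatorname{ord}(f_u\circ\varphi)\ge2+n$. If $n=\infty$, all generators of $\mathfrak a_\tau$ would vanish along $\varphi$, so $\varphi\subset V(\mathfrak a_\tau)$. $\square$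

So such an arc has a limit $[\alpha:q]\in\mathbb P:=\mathbb P(\mathbb C\oplus\operatorname{Sym}^2U^*)$ of $[f_e:(f_{uu'})]$ as $s\to0$ ($\alpha$ is absent in (S1), and then $\mathbb P=\mathbb P(\operatorname{Sym}^2V^*)$). If $f$ is replaced by $hf$, the product rule adds to $h\cdot(f_e,f_{uu'})$ only terms with a factor $f$ or $f_u$, of order $>n$. So the limit is unchanged.

**The set of limits.** $E_\tau\subset V(\mathfrak a_\tau)\times\mathbb P$ is the set of all $(\varphi(0),[\alpha:q])$.

**Lemma 4.2.** $E_\tau$ is a closed algebraic subset of $V(\mathfrak a_\tau)\times\mathbb P$, of pure dimension $\dim U-1$ (if non-empty), and surjects onto $V(\mathfrak a_\tau)$.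

*Proof.* The aim is to identify $E_\tau$ with the exceptional divisor of a blow-up. Let $(u_i)$ be a basis of $U$. Locally, the blow-up $\mathrm{Bl}$ of $\mathfrak a_\tau$ is the closure of the graph of $[f:f_{u_i}:f_e:f_{u_iu_j}]$ in (open set)$\times$(projective space). Its exceptional divisor is a Cartier divisor with nowhere dense support in a space of pure dimension $\dim U$, so it has pure dimension $\dim U-1$; and it surjects onto $V(\mathfrak a_\tau)$, since $\mathrm{Bl}\to M_\tau$ is surjective. An arc as in Lemma 4.1 lifts to $\mathrm{Bl}$ (it pulls $\mathfrak a_\tau$ back to a nonzero, hence principal, ideal), and the lift starts on the exceptional divisor. Conversely, let $y$ be a point of the exceptional divisor. Some irreducible curve germ in $\mathrm{Bl}$ at $y$ is not contained in the exceptional divisor; its normalization gives an arc $\varphi$ as in Lemma 4.1 whose lift starts at $y$. By Lemma 4.1 the coordinates belonging to $f$ and $f_u$ vanish at $y$, and the other coordinates are the limit of $\varphi$. So $E_\tau$ is locally the reduced exceptional divisor. It is closed analytic in a projective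 variety, hence algebraic by Chow's theorem. $\square$

**Example 4.3 (a local model).** The lemmas up to here are local statements about functions, so try $f=x^3+y^4$ near $0\in\mathbb C^2$, $U=V=\mathbb C^2$. The only triple point is $0$. The cubic $F=x^3$ is degenerate, and $\operatorname{Hess}F$ gives the single form $[dx^2]$. But $\operatorname{Hess}f=\operatorname{diag}(6x,12y^2)$, and along $x=as^2,\ y=bs$ the limit is $[6a:12b^2]$, which fills a $\mathbb P^1$: the dimension is $g-1=1$. Here $\mathfrak a=(x,y^2)$. Blowing up twice, with last chart $x=x_2y^2$, gives $D=D_1+2D_2$. On $D_2=\{y=0\}$ the quotient of the Hessian by $y^2$ is $(6x_2,12)$, and $D_1$ goes to the single limit $[1:0]$. Note that $f_x=3x_2^2y^4$ and $f_y=4y^3$ vanish along $D_2$ to order at least $3>2$, as Lemma 4.1 predicts.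

**Example 4.4 (products).** Let $X=\mathcal E_1\times\mathcal E_2\times X_3$ with $\Theta_{X_3}$ smooth, $V_3=T_0X_3$. At a triple point let $z_1,z_2$ be the theta functions of the elliptic curves, used as coordinates up to units and higher order, and $t=\vartheta_{X_3}$. To lowest order $f_{12}=t$, $f_{1u}=z_2\,t_u$, $f_{2u}=z_1\,t_u$, $f_{uu'}=z_1z_2\,t_{uu'}$. With $\lambda_z=dt(z)\in V_3^*$, the limits over $z$ form $\mathbb P\langle\lambda_1\lambda_2,\lambda_1\lambda_z,\lambda_2\lambda_z\rangle\cong\mathbb P^2$. So $\dim E_\tau=(g-3)+2=g-1$. Every limit kills $\ker\lambda_1\cap\ker\lambda_2\cap\ker\lambda_z$, the tangent space of $\operatorname{Trip}$; and all limits lie in $\lambda_1\lambda_2\oplus\lambda_1V_3^*\oplus\lambda_2V_3^*$, the conormal space of $\mathcal A_1\times\mathcal A_1\times\mathcal A_{g-2}$. The next two lemmas say that neither fact is an accident.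

**Lemma 4.5 (kernels).** Let $Y\subset E_\tau$ be an irreducible locally closed subvariety with image closure $Y_0\subset M_\tau$. For general $(x,[\alpha:q])\in Y$, $q$ kills $T_xY_0$.

*Proof.* **Step 1: put $Y$ on a stratum of a principalization.** The purpose is to replace limits by values of functions. Let $b:\hat M\to M_\tau$ be a principalization of $\mathfrak a_\tau$ (algebraic by GAGA), $D=\sum a_iD_i$. It factors through $\mathrm{Bl}$ by a proper surjective map under which $D$ is the preimage of the exceptional divisor, so $D\to E_\tau$ is surjective. The preimage of $Y$ in $D$ is a finite union of irreducible locally closed subsets, each in one open stratum, and one of these dominates $Y$. Shrinking it we get a smooth irreducible locally closed $\hat Y$ in one open stratum, dominating $Y$, and, by generic smoothness, mapping submersively to $(Y_0)_{reg}$. Its image contains a dense open subset of $Y$.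

**Step 2: divisibility.** The purpose is to make Lemma 4.1 uniform. Near $\hat y\in\hat Y$ let $D_i=\{s_i=0\}$, $i=1,\dots,r$, $r\ge1$, be the components through $\hat y$, and put $s^a=\prod s_i^{a_i}$. Write each generator, composed with $b$, as $s^a$ times a holomorphic function, denoted with a hat: $f_{uu'}\circ b=s^a\hat q_{uu'}$, and so on. The vector of all hatted generators is nowhere zero. Take an arc transverse to $D_i$ at a point of $D_i$ near $\hat y$ and off the other components. Its image in $M_\tau$ is an arc as in Lemma 4.1, and the minimal order of the generators along it is $a_i$. So $f_u\circ b$ and $f\circ b$ have order at least $a_i+1$ along it. As this holds at a general point of $D_i$, both vanish along $D_i$ to order at least $a_i+1$. Hence $f_u\circ b=s^as_1\cdots s_r\,h$ with $h$ holomorphic (depending on $u\in U$), and similarly for $f$. In particular $\hat f(\hat y)=\hat f_u(\hat y)=0$, so $(\hat f_e,\hat q)(\hat y)\neq0$, and its class is the point of $\mathbb P$ below $\hat y$.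

**Step 3: differentiate.** The purpose is to read off $\hat q(u,\cdot)$ on tangent vectors of $Y_0$. For a function of the form $G=s^as_1\cdots s_r\,h$ we have
$$dG=s^a\Big(s_1\cdots s_r\,dh+h\sum_i(a_i+1)\prod_{j\ne i}s_j\,ds_i\Big).\tag{3}$$
For a vector field $\zeta$ on $\hat M$, $d(f_u\circ b)(\zeta)=f_{u,db(\zeta)}\circ b=s^a\hat q(u,db(\zeta))$, since $db(\zeta)\in U$. So $\hat q(u,db(\zeta))$ is the bracket in (3), applied to $\zeta$. At $\hat y$, with $\zeta$ extending $\xi\in T_{\hat y}\hat Y$, we have $s_i=0$ and $ds_i(\xi)=0$ for all $i$, so the bracket gives $0$. Thus $\hat q(\hat y)$ kills $db(T_{\hat y}\hat Y)=T_xY_0$. $\square$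

**Lemma 4.6 (conormality).** For $\tau$ outside a null set in $W$: for every $(x,[\alpha:q])\in E_\tau$ and every $\sigma\in T_\tau W$ there is $(\sigma,v)\in T_{(\tau,x)}M$ with $\alpha\,\lambda(v)+\epsilon\langle q,\sigma\rangle=0$ (the term $\alpha\lambda(v)$ is absent in (S1)). In particular, in (S1) with $W=\tilde Z_{reg}$, $E_\tau\subset\operatorname{Trip}(\Theta_\tau)\times\mathbb P(C_\tau)$.

*Proof.* **Step 1: principalize over the whole family.** The purpose is to have strata that move with $\tau$. $W$ is a countable union of relatively compact open pieces, and we work over one of them. Let $b:\hat M\to M$ be a principalization of $\mathfrak a$ on $M$, an isomorphism off $V(\mathfrak a)$, $D=\sum a_iD_i$. By Sard's theorem, for $\tau$ outside a null set every open stratum of $D$ is submersive over $W$ at all its points over $\tau$. Fix such a $\tau$, and let $\varphi$ be an arc in $M_\tau$ with limit $(x,[\alpha:q])$.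

**Step 2: lift the arc.** The purpose is to realize $(\alpha,q)$ as a value of hatted functions. Off $s=0$ (after shrinking) $\varphi$ avoids $V(\mathfrak a)$ and lifts uniquely. In the fiber product of the disc and $\hat M$ over $M$, the closure of the lifted punctured disc is an analytic curve, proper and generically one-to-one over the disc; its normalization is the disc. So $\varphi$ lifts to a holomorphic arc $\hat\varphi$ in $\hat M$, with $\hat\varphi(0)=\hat y\in D$. Near $\hat y$ use the notation of Lemma 4.5. The hatted vector is nowhere zero, so the order of $s^a\circ\hat\varphi$ is the minimal order of the generators along $\varphi$, which is $n$ by Lemma 4.1. Also by that lemma, $\hat f(\hat y)=\hat f_u(\hat y)=0$ for $u\in U$, and $(\hat f_e,\hat q)(\hat y)$ is proportional to $(\alpha,q)$.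

**Step 3: use the heat equation.** The purpose is to differentiate $f\circ b$ in directions that move $\tau$. For a vector field $\zeta$ on $\hat M$ with $db(\zeta)=(\sigma,v)$, (1) gives
$$d(f\circ b)(\zeta)=s^a\big(\hat f_v+\epsilon\langle\hat q,\sigma\rangle\big).\tag{4}$$
In (S2), $\sigma\in\operatorname{Sym}^2U$, so only $f_{uu'}$ with $u,u'\in U$ enter. Suppose $f\circ b\not\equiv0$ has order $e_i$ along $D_i$; then $e_i\ge a_i\ge1$, and $\partial_{s_i}(f\circ b)$ has order exactly $e_i-1$ along $D_i$. By (4) with $\zeta=\partial_{s_i}$, $e_i-1\ge a_i$. So $f\circ b=s^as_1\cdots s_r\,h$ (with $h=0$ if $f\circ b\equiv0$). Divide (4) by $s^a$, use (3), and evaluate at $\hat y$ on a vector $\xi$ tangent to the open stratum through $\hat y$: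
$$\hat f_v(\hat y)+\epsilon\langle\hat q(\hat y),\sigma\rangle=0 .$$
Since $\hat f_u(\hat y)=0$ for $u\in U$, $\hat f_v(\hat y)$ equals $\lambda(v)\hat f_e(\hat y)$ in (S2) and $0$ in (S1). As the stratum is submersive over $W$ at $\hat y$, $\xi$ may be chosen over any given $\sigma\in T_\tau W$. In (S1) with $W=\tilde Z_{reg}$ this says $\langle q,\sigma\rangle=0$ for all $\sigma\in T_\tau\tilde Z$. $\square$

**Lemma 4.7.** In (S1), let $x\in\operatorname{Trip}(\Theta_\tau)$ and let $F$, of degree $\mu\ge3$, be the leading form of $f$ at $x$. For all $y\in V$ with $\operatorname{Hess}F(y)\ne0$, $(x,[\operatorname{Hess}F(y)])\in E_\tau$.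

*Proof.* Along the arc $x+sy$ we have $\operatorname{Hess}f=s^{\mu-2}\operatorname{Hess}F(y)+\cdots$. $\square$

**Example 4.8 (what (S2) sees).** Local model with $V=\mathbb C^2$, coordinates $(\lambda,x)$, $U$ the $x$-axis, $M_\tau=\{\lambda=0\}$, $f=\lambda x^2+x^4/12$. On $M_\tau$: $f_e=x^2$, $f_{xx}=x^2$, $f_x=x^3/3$, $f=x^4/12$. So $\mathfrak a_\tau=(x^2)$, and the limit is $[\alpha:q]=[1:1]$. The mixed derivative $f_{ex}=2x$, of lower order, would have won in (S1) along this arc; in (S2) it is left out.

## 5. Constrained tangents, and abelian subvarieties in families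

**Lemma 5.1.** Let $Y_0\subset X$ be an irreducible positive-dimensional locally closed subvariety whose tangent spaces at general points lie in a subspace $U'\subset V$. Then $Y_0$ lies in a translate of an abelian subvariety $A\ne0$ with $T_0A\subset U'$; and $A\subset B$ if $Y_0$ lies in a translate of the abelian subvariety $B$.

*Proof.* Let $S_n$ be the closure of the image of $(x_i,y_i)_{i\le n}\mapsto\sum(x_i-y_i)$ on $Y_0^{2n}$. The $S_n$ are irreducible and increasing (put $x_{n+1}=y_{n+1}$), so they stabilize to some $A$ with $A+A\subset A=-A$, an abelian subvariety. It contains $Y_0-Y_0$, so it is nonzero, $Y_0$ lies in a translate of it, and it lies in $B$ if $Y_0$ lies in a translate of $B$. For $n\gg0$ the map $Y_0^{2n}\to A$ is dominant. By generic smoothness $T_0A$ is the image of its differential at a general point, which is spanned by tangent spaces of $Y_0$ at general points. $\square$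

In particular, if $X$ is simple, no curve in $X$ has all its general tangents in a proper subspace of $V$. If $B$ is simple, no curve in a translate of $B$ has all its general tangents in a proper subspace of $T_0B$. This is how we shall get finite maps.

**Lemma 5.2.** Let $L\subset\mathbb Z^{2g}$ be a saturated sublattice such that for all $\tau$ in a connected locally closed submanifold $W\subset\mathcal H_g$, $L$ is the lattice of an abelian subvariety $A\subset X_\tau$. Let $A'$ be the complementary abelian subvariety, with lattice $L'=L^\perp$; $V=V_A\oplus V_{A'}$, and correspondingly $V^*=V_A^*\oplus V_{A'}^*$ with $V_A^*=V_{A'}^\perp$, $V_{A'}^*=V_A^\perp$. Then $T_\tau W\subset\operatorname{Sym}^2V_A\oplus\operatorname{Sym}^2V_{A'}$, i.e. $V_A^*\cdot V_{A'}^*\subset(T_\tau W)^\perp$. If moreover $T_\tau W\subset\operatorname{Sym}^2V_{A'}$ for all $\tau\in W$, then $V_{A'}\subset\mathbb C^g$ is constant on $W$.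

*Proof.* The plan is to describe $V_{A'}^\perp$ by the lattice and to differentiate. Let $ev_\tau:\mathbb C^{2g}\to V$, $(m,n)\mapsto m+\tau n$, with kernel $\{(-\tau n,n)\}$. As $ev_\tau(L_{\mathbb C})=V_A$ and $\dim L_{\mathbb C}=2\dim A$, the space $N_A=\{n:(-\tau n,n)\in L_{\mathbb C}\}$ has dimension $\dim A$. Since $L\perp L'$ for the form $m\cdot n'-n\cdot m'$, for $n\in N_A$ and $(m',n')\in L'_{\mathbb C}$ we get $-\tau n\cdot n'-n\cdot m'=0$, i.e. $n\cdot(m'+\tau n')=0$. So $N_A\subset V_{A'}^\perp$, with equality by dimension.

Let $n=n(\tau)\in N_A$ depend holomorphically on $\tau$. Differentiating $(-\tau n,n)\in L_{\mathbb C}$ along $\sigma\in T_\tau W$ gives $(-\sigma n-\tau\dot n,\dot n)\in L_{\mathbb C}$. Applying $ev_\tau$, $\sigma n\in V_A$. So $\sigma(V_{A'}^\perp)\subset V_A$, i.e. $n'\cdot\sigma n=0$ for $n\in V_{A'}^\perp$, $n'\in V_A^\perp$. This is the first claim. If $\sigma\in\operatorname{Sym}^2V_{A'}$, then $\sigma n=0$ for $n\in V_{A'}^\perp$, so $(-\tau\dot n,\dot n)\in L_{\mathbb C}$, i.e. $\dot n\in N_A$. Hence $N_A$ is constant on $W$, and so is $V_{A'}=N_A^\perp$. $\square$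

Example: let $g=2$ and let $W$ be the diagonal matrices. Here $A,A'$ are the coordinate elliptic curves, $T_\tau W$ is the space of diagonal matrices, and $V_A^*V_{A'}^*$ is spanned by the off-diagonal form. If $\tau_{11}$ is kept fixed, $T_\tau W=\operatorname{Sym}^2V_{A'}$, with $V_{A'}$ the second coordinate axis, which is constant.

**Lemma 5.3 (dichotomy).** Either very general $X_\tau$, $\tau\in\tilde Z$, is simple, or one fixed saturated lattice $L$ is the lattice of an abelian subvariety different from $0$ and $X_\tau$ for all $\tau\in\tilde Z$. If $L_B$ is the lattice of an abelian subvariety $B_\tau$ for all $\tau\in\tilde Z$, the same dichotomy holds for the abelian subvarieties of $B_\tau$, with sublattices of $L_B$.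

*Proof.* For $L$ of even rank, $ev_\tau$ is injective on $L_{\mathbb R}$, so $\dim ev_\tau(L_{\mathbb C})\ge\frac12\operatorname{rk}L$, with equality exactly when $ev_\tau(L_{\mathbb R})$ is a complex subspace, i.e. when $L$ is the lattice of an abelian subvariety. So this set of $\tau$ is $\{\dim ev_\tau(L_{\mathbb C})\le\frac12\operatorname{rk}L\}$, which is closed analytic. It contains $\tilde Z$ or meets it in a null set, and there are countably many $L$. $\square$

## 6. The two ends of the range of $k$

**The case $k=0$.** For very general $\tau$, $E_\tau$ (case (S1), $W=\tilde Z_{reg}$) is non-empty of dimension $g-1$, and by Lemma 4.6 it lies in (finite set)$\times\mathbb P(C)$. So $c-1\ge g-1$, i.e. $c\ge g$.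

**The case $k\ge g-3$.** By Kollár's theorem $k\le g-3$. If $k=g-3$, then $Z\subset G_{g-3}$, so $c\ge2g-3=g+k$.

From here to the end of Section 8 we have $1\le k\le g-4$, so $g\ge5$. We must show $c\ge g+k+1$. So we assume
$$c\le g+k\ (\le 2g-4) \tag{5}$$
and derive a contradiction. Fix a very general $\tau$ and write $E=E_\tau$ (case (S1), $W=\tilde Z_{reg}$). Let $T$ be a $k$-dimensional irreducible component of $\operatorname{Trip}(\Theta_\tau)$. Since $E$ has finitely many components and surjects onto $\operatorname{Trip}(\Theta_\tau)$, one of them has image containing $T$; that image is irreducible in $\operatorname{Trip}(\Theta_\tau)$, so it equals $T$. Let $E_0$ be any component of $E$ with image $T$. Then $\dim E_0=g-1$ and $E_0\subset T\times\mathbb P(C)$. By Lemma 4.5, $q$ kills $T_zT$ for general $(z,[q])\in E_0$. This condition is closed over $T_{reg}$, and therefore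
$$q\text{ kills }T_zT\quad\text{for all }(z,[q])\in E_0,\ z\in T_{reg}.\tag{6}$$

## 7. Simple abelian varieties: splitting $C$ by evaluation at a tangent vector

In this section $X_\tau$ is simple for very general $\tau$. The first thing to try is the following.

**Lemma 7.1.** $E\to\mathbb P(C)$ is finite.

*Proof.* It is proper. If it is not finite, it contracts an irreducible curve in $E$, with constant $[q]$, which maps to a curve $R_0\subset X$ whose general tangents lie in $\ker q$ (Lemma 4.5). By Lemma 5.1 and simplicity, $V\subset\ker q$, so $q=0$, impossible. $\square$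

This gives $c\ge g$, and no more: a $(g-1)$-dimensional variety maps finitely to $\mathbb P(C)$. The missing $k+1$ must come from (6). For $t\in V$ split $C$ by the linear map $q\mapsto q(t)$. Its image is a subspace of $V^*$, and we hope that it is all of $V^*$. Its kernel contains, if $t$ is tangent to $T$ at $z$, all limits over $z$, and we hope for $k+1$ dimensions there. We set this up for general subvarieties of $E_0$, because we shall use it again for those cut out by $q(t)=0$.

**Notation.** Let $E_1\subset E_0$ be irreducible and closed, with image $T_1\subset T$. Let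
$$\hat E_1=\{(z,q):z\in T_1,\ q=0\text{ or }(z,[q])\in E_1\}\subset T_1\times C .$$
It is the image of the tautological line bundle over $E_1$, so it is closed and irreducible of dimension $\dim E_1+1$. As for (6), Lemma 4.5 shows that $q$ kills $T_zT_1$ for all $(z,[q])\in E_1$ with $z\in T_{1,reg}$. For $t\in V$ let $\Phi_t:\hat E_1\to T_1\times V^*$, $(z,q)\mapsto(z,q(t))$, and $d_1(t)=\dim\Phi_t(\hat E_1)$. For a subspace $C_1\subset C$ containing all $q$ of $\hat E_1$ put $C_1(t)=\{q(t):q\in C_1\}$ and $C_1^t=\{q\in C_1:q(t)=0\}$, so that $\dim C_1=\dim C_1(t)+\dim C_1^t$. (In the product $\mathcal E_1\times\mathcal E_2\times X_3$ of Example 4.4, which is not simple but shows the notation, take $E_1=E$, $C_1=C$ and $0\neq t\in V_3$. Then $C(t)=\langle\lambda_1,\lambda_2\rangle$, and $C^t$ consists of the forms $a\lambda_1\lambda_2+\lambda_1\mu+\lambda_2\mu'$ with $\mu(t)=\mu'(t)=0$, so the dimensions are $2+(2g-5)$.)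

**Lemma 7.2.** (a) If $q(t)\not\equiv0$ on $\hat E_1$, then $\dim C_1(t)\ge d_1(t)$.

(b) If $d_1(t)\le\dim E_1$, then $\{(z,[q])\in E_1:q(t)=0\}$ has a component which surjects onto $T_1$ and has dimension $\ge\dim T_1+\dim E_1-d_1(t)$.

(c) If $\{(z,[q])\in E_1:q(t)=0\}$ is non-empty of dimension $\delta$, then $\dim C_1^t\ge\delta+1$.

*Proof.* (a) The points of $\hat E_1$ with $z\in T_{1,reg}$ and $q(t)\ne0$ form a non-empty open set, so their image $\{(z,\eta)\in\Phi_t(\hat E_1):z\in T_{1,reg},\ \eta\ne0\}$ has dimension $d_1(t)$. Project it to $C_1(t)$ by $(z,\eta)\mapsto\eta$. If the fiber over some $\eta\ne0$ were infinite, it would contain a curve $R_0\subset T_{1,reg}$. Along $R_0$ we have $\eta=q(t)$ for some $q$ killing $T_zT_1$, so $\eta|_{T_zT_1}=q(t,\cdot)|_{T_zT_1}=0$. So the tangents of $R_0$ lie in $\ker\eta$, and by Lemma 5.1 and simplicity $\eta=0$, a contradiction. So the fibers are finite.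

(b) For each $z\in T_1$ the fiber $\Phi_t^{-1}(z,0)$ contains $(z,0)$, so it has dimension $\ge\dim E_1+1-d_1(t)\ge1$. It is the cone over $\{[q]:(z,[q])\in E_1,\ q(t)=0\}$, which is therefore non-empty of dimension $\ge\dim E_1-d_1(t)$. For general $z$ only those components of $\{(z,[q])\in E_1:q(t)=0\}$ that surject onto $T_1$ meet the fiber over $z$ (images are closed, and there are finitely many components). One of them has fiber dimension $\ge\dim E_1-d_1(t)$ for general $z$.

(c) The set maps to $\mathbb P(C_1^t)$, with finite fibers by Lemma 7.1. $\square$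

**Lemma 7.3.** If $\dim T_1\ge1$, then $\dim C_1\ge\dim E_1+2$.

*Proof.* The finite map alone gives $\dim E_1+1$; we gain one. Put $m=\dim E_1$ and $K_1=\bigcap_{q\in\hat E_1}\ker q\ne V$. By Lemma 5.1 and simplicity, $T_zT_1\not\subset K_1$ for general $z$. Choose such a $z\in T_{1,reg}$, a point $(z,[q])\in E_1$, and $t\in T_zT_1\setminus K_1$; then $q(t)=0$, while $q'(t)\not\equiv0$ on $\hat E_1$. If $d_1(t)=m+1$, then $\dim C_1(t)\ge m+1$ by Lemma 7.2(a), and $0\ne q\in C_1^t$. If $d_1(t)\le m$, then by (a), (b), (c) of Lemma 7.2
$$\dim C_1\ge d_1(t)+\big(\dim T_1+m-d_1(t)+1\big)\ge m+2.\qquad\square$$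

Let $K_0=\bigcap_{q\in\hat E_0}\ker q\ne V$ and $d(t)=\dim\Phi_t(\hat E_0)\le\dim\hat E_0=g$.

**Lemma 7.4.** If $t\notin K_0$ and $d(t)<g$, then $c\ge g+k+1$.

*Proof.* As $d(t)\le g-1=\dim E_0$, Lemma 7.2(b) gives a component $E_1$ of $\{(z,[q])\in E_0:q(t)=0\}$ surjecting onto $T$ with $\dim E_1\ge k+g-1-d(t)$. Since $k\ge1$, Lemma 7.3 applies to $E_1$ with $C_1=C^t$, and $\dim C^t\ge k+g-d(t)+1$. By Lemma 7.2(a), $\dim C(t)\ge d(t)$. Add. $\square$

**Step 1: choose a good tangent direction.** The purpose is to find $t$ tangent to $T$ along as large a part of $E_0$ as possible. Let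
$$I^\circ=\{(z,[q],[t]):z\in T_{reg},\ (z,[q])\in E_0,\ t\in T_zT\setminus K_0\}.$$
It is an open subset of the pullback of the projective bundle $\mathbb P(T\,T_{reg})$ to the irreducible variety $E_0|_{T_{reg}}$. By Lemma 5.1 it is non-empty (otherwise all $T_zT\subset K_0\ne V$). So it is irreducible of dimension $(g-1)+(k-1)$. Let $\Pi:I^\circ\to\mathbb PV$ be the projection, let $(z,[q],[t])\in I^\circ$ be general, and let $E_1$ be the closure in $E_0$ of a component through $(z,[q])$ of $\Pi^{-1}([t])$, viewed in $E_0$. Then
$$\dim E_1=g+k-2-\dim\overline{\operatorname{Im}\Pi}\ \ge\ k-1,\tag{7}$$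
and by (6) all $q'$ in $\hat E_1$ satisfy $q'(t)=0$. By (5) and Lemma 7.4, $d(t)=g$. So $\dim C(t)=g$ by Lemma 7.2(a), and
$$c=g+\dim C^t.\tag{8}$$

**Step 2 (α): the image of $E_1$ in $T$ has positive dimension.** The purpose is to dispose of the main case. Lemma 7.3 with $C_1=C^t$ gives $\dim C^t\ge\dim E_1+2\ge k+1$, so $c\ge g+k+1$ by (8), contradicting (5).

**Step 3 (β): the image of $E_1$ is a point.** The purpose is to see how little is left. Now $E_1\subset\{z\}\times E_{0,z}$. Since $\{z\}\times E_{0,z}\times\{[t]\}\subset\Pi^{-1}([t])$, $E_1$ is a component of $\{z\}\times E_{0,z}$. As $z$ is general, $\dim E_1=g-1-k$. By Lemma 7.2(c), applied to $E_0$ and $C$, $\dim C^t\ge g-k$. By (7), $\dim\overline{\operatorname{Im}\Pi}=2k-1\le g-1$. If $g-k\ge k+1$, then $c\ge g+k+1$ by (8), a contradiction. Otherwise $g\le2k$, so $g=2k$; and $c\ge g+(g-k)=g+k$, so $c=g+k$.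

**Step 4: $K_0=0$ in case (β).** The purpose is to make Lemma 7.4 available for all $t$. The set $\Phi_t(\hat E_0)$ has dimension $d(t)=g$ and maps onto $T$, so for general $z'\in T$ its fiber over $z'$ has dimension $g-k$. This fiber lies in $(T_{z'}T+K_0)^\perp$, since each $q$ over $z'$ kills $T_{z'}T$ and $K_0$. So $\dim(T_{z'}T+K_0)\le k$, i.e. $K_0\subset T_{z'}T$ for general, hence all, $z'\in T_{reg}$. Suppose $0\ne w\in K_0$. The constant vector field $w$ is tangent to $T$ along $T_{reg}$, so the derivation $w$ maps local sections of the ideal of $T$ to functions vanishing on $T_{reg}$, hence on $T$. Thus for $x\in T$ and a local equation $h$ of $T$ near $x$, all $s$-derivatives of $h(x+sw)$ at $s=0$ vanish, and $x+sw\in T$ for small $s$. So $\{s\in\mathbb C:x+sw\in T\}$ is open, closed and non-empty, i.e. all of $\mathbb C$. Hence the stabilizer $\{a\in X:T+a=T\}$, a closed algebraic subgroup, contains the image of $\mathbb Cw$ and has positive dimension. By simplicity it is $X$, so $T=X$, absurd.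

**Step 5: a morphism that contracts a line.** The purpose is to contradict (β). As $c=g+k$ and $K_0=0$, Lemma 7.4 gives $d(t')=g$ for *every* $t'\ne0$. So $\dim C(t')=g$ and $\dim C^{t'}=k$ for every $t'\ne0$. The bundle map $q\mapsto q(t')$, from the trivial bundle $C$ on $\mathbb PV$ to $V^*\otimes\mathcal O(1)$, has constant rank, so
$$\gamma:\mathbb PV\to\mathrm{Gr}(k,C),\qquad[t']\mapsto C^{t'}$$
is a morphism. For general $z'\in T$ and $t'\in T_{z'}T\setminus0$, (6) says that $C^{t'}$ contains the span of the cone over $E_{0,z'}$, which has dimension $\ge(g-1-k)+1=g-k=k$. So $C^{t'}$ equals this span, and $\gamma$ is constant on $\mathbb P(T_{z'}T)\cong\mathbb P^{k-1}$. Here $k\ge2$, as $g=2k\ge5$; so $\gamma$ contracts a line. Then $\gamma^*\mathcal O(1)$ (Plücker) has degree $0$ on this line, so it is trivial on $\mathbb PV$, and $\gamma$ is constant. So all $C^{t'}$ equal one $k$-dimensional space, whose elements kill all of $V$, i.e. are zero. This contradicts $k\ge1$.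

So under (5) very general $X_\tau$ is not simple.

## 8. Non-simple abelian varieties: an elliptic curve and its complement

**Step 1: reduction to an elliptic curve.** The purpose is to use the large piece of $C$ that Lemma 5.2 gives for free. By Lemma 5.3 a fixed lattice gives an abelian subvariety $A\ne0,X_\tau$ for all $\tau\in\tilde Z$. For any such $A$, replaced by $A'$ if necessary, $1\le b=\dim A\le g/2$, and $C\supset V_A^*V_{A'}^*$ by Lemma 5.2, so $c\ge b(g-b)$.

If $b\ge3$, then $g\ge6$ and $c\ge3(g-3)\ge2g-3$, contradicting (5). If $b=2$, then $c\ge2g-4$, so by (5) $c=2g-4$ and $C=V_A^*V_{A'}^*$. Take $x\in\operatorname{Trip}(\Theta_\tau)$, $\tau$ very general, with leading form $F$. By Lemmas 4.7 and 4.6, $\operatorname{Hess}F(y)\in V_A^*V_{A'}^*$ for all $y$. So the pure second derivatives of $F$ in the $A$-directions, and in the $A'$-directions, vanish: $F$ has degree $\le1$ in each group of variables, hence $\deg F\le2$, a contradiction. So $b\ge2$ is impossible, and $b=1$.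

Write $A=\mathcal E$ (an elliptic curve) and $A'=B$, $\dim B=g-1\ge4$.

**Step 2: $B$ is simple for very general $\tau$.** The purpose is to recover the finiteness arguments of Section 7, inside translates of $B$. Otherwise, by Lemma 5.3, $B$ contains complementary abelian subvarieties $A_2,A_3\ne0$ with fixed lattices. Apply Lemma 5.2 to $\mathcal E$ and to $A_2$, whose complement in $X$ is generated by $\mathcal E$ and $A_3$:
$$T_\tau\tilde Z\subset\operatorname{Sym}^2V_{\mathcal E}\oplus\operatorname{Sym}^2V_{A_2}\oplus\operatorname{Sym}^2V_{A_3}.$$
So $c\ge(g-1)+\dim A_2\dim A_3\ge(g-1)+(g-2)=2g-3$, contradicting (5).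

**Step 3: coordinates on $C$.** The purpose is to measure what $C$ contains beyond $V_{\mathcal E}^*V_B^*$. Let $\lambda\in V^*$ span $V_B^\perp=V_{\mathcal E}^*$. Write
$$q=\alpha\lambda^2+2\lambda\ell+\beta,\qquad \ell\in V_B^*,\quad\beta=q|_{V_B}\in\operatorname{Sym}^2V_B^*,$$
and $C''=\{q|_{V_B}:q\in C\}$. As $\lambda V_B^*\subset C$ lies in the kernel of $C\to C''$,
$$c\ge g-1+\dim C''.\tag{9}$$
So we want $\dim C''\ge k+2$. For very general $\tau$ let $T$ be a $k$-dimensional component of $\operatorname{Trip}(\Theta_\tau)$. Three cases follow.

**Step 4, case (i): $T_zT\not\subset V_B$ for general $z\in T$.** The purpose is to show that then $\beta$ determines $q$. Let $E_0$ be a component of $E$ with image $T$. Call $(z,[q])\in E_0$ good if $z\in T_{reg}$ and $T_zT\not\subset V_B$; good points form a dense open subset. By (6), at a good point $q$ kills some $w\in T_zT$ with $\lambda(w)=1$, where $w$ depends only on $z$. For $u\in V_B$, $0=q(w,u)=\ell(u)+\beta(w,u)$ determines $\ell$ from $\beta$. For $e\in V_{\mathcal E}$ with $\lambda(e)=1$, $0=q(w,e)=\alpha+\ell(w)$ then determines $\alpha$. So for given $z$,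 $q$ is a linear function of $\beta$, and $\beta\ne0$.

Let $p:X\to X/B$ be the quotient map to an elliptic curve, and take a good point, lying over $s\in X/B$. The component through it of the fiber of $E_0\to X/B$ over $s$ has dimension $\ge g-2$; let $Q$ be its open subset of good points. We claim that $Q\to\mathbb P(C'')$, $(z,[q])\mapsto[\beta]$, has finite fibers. Otherwise there is a curve in $Q$ with $[\beta]$ constant. Its image in $X$ is not a point, because for fixed $z$, $[\beta]$ determines $[q]$. So the image is a curve $R_0\subset T_{reg}\cap p^{-1}(s)$, which lies in a translate of $B$ and has tangents in $T_zT\cap V_B$. By (6) these are killed by $q$, hence by $\beta$. By Lemma 5.1 and simplicity of $B$, $\beta=0$, a contradiction. So $\dim C''\ge g-1$, and $c\ge2g-2$ by (9), contradicting (5).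

From now on we are in case (ii): $T_zT\subset V_B$ for general, hence all, $z\in T_{reg}$. By Lemma 5.1, $T$ lies in a translate of $B$.

**Step 5, case (ii-a): some component $E_0$ of $E$ with image $T$ has $\beta\not\equiv0$.** The purpose is to repeat the splitting of Section 7 for $\beta$ in place of $q$. Let
$$H=\{(z,\beta):(z,q)\in\hat E_0,\ z\in T_{reg},\ \beta=q|_{V_B}\ne0\},$$
with $\hat E_0$ the cone over $E_0$ as in Section 7. It is irreducible (the image of a non-empty open subset of $\hat E_0$), dominates $T$, and is stable under scaling $\beta$, so $\dim H\ge k+1$. For $(z,\beta)\in H$, $\beta$ kills $T_zT$ by (6). The projection $H\to C''$ has finite fibers: a curve in a fiber gives a curve $R_0\subset T_{reg}$, in a translate of $B$, with tangents killed by a fixed $\beta\ne0$, contradicting Lemma 5.1 and simplicity of $B$. So $\dim C''\ge\dim H$, and if $\dim H\ge k+2$ then $\dim C''\ge k+2$.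

Let $\dim H=k+1$, and let $K''\subsetneq V_B$ be the common kernel of all $\beta$ occurring in $H$. By Lemma 5.1, $T_zT\not\subset K''$ for general $z$, so there are $(z,\beta)\in H$ and $t\in T_zT\setminus K''$. Consider
$$\{(z',\beta'(t)):(z',\beta')\in H,\ \beta'(t)\ne0\}.$$
It has dimension $k+1$. Indeed, over general $z'\in T$ the fiber of $H$ has dimension $1$ and is stable under scaling, so it is a finite union of punctured lines; and on at least one of them $\beta'(t)\ne0$, since $\beta'(t)\ne0$ defines a non-empty open subset of the irreducible $H$. This set maps to $C''(t)=\{\beta'(t):\beta'\in C''\}$ with finite fibers: a curve in a fiber would give $0\ne\eta\in V_B^*$ vanishing on the tangents of a curve in a translate of $B$, contradicting Lemma 5.1. So $\dim C''(t)\ge k+1$. Also $0\ne\beta\in C''$ satisfies $\beta(t)=0$. So again $\dim C''\ge k+2$.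

By (9), $c\ge g+k+1$, contradicting (5).

**What remains, case (ii-b).** For all very general $\tau\in\tilde Z$ and every $k$-dimensional component $T$ of $\operatorname{Trip}(\Theta_\tau)$, $T$ lies in a translate of $B$ and $\beta\equiv0$ on every component of $E$ with image $T$. So all these limits are of the form $\lambda\cdot(\text{linear})$, and (9) says nothing. We first squeeze out what these limits give, and then take a second kind of limit, on a moving translate of $B$, in which the mixed second derivatives do not take part. This is the purpose of (S2).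

**Step 6: $\lambda V^*\subset C$, and $V_B$ is constant.** The purpose is to verify the tangent condition in (S2). Let $E_0$ be a component of $E$ with image $T$; now $E_0\subset T\times\mathbb P(\lambda V^*)$. A curve in $E_0$ with constant $[q]$, $q=\lambda(\alpha\lambda+2\ell)$, gives a curve in $T$, hence in a translate of $B$, with general tangents killed by $q$ (Lemma 4.5). By Lemma 5.1 and simplicity of $B$, $q$ kills $V_B$. For $u\in V_B$, $q(u)=\ell(u)\lambda$, so $\ell=0$ and $q\in\mathbb C\lambda^2$. Thus $E_0\to\mathbb P(\lambda V^*)\cong\mathbb P^{g-1}$ has finite fibers away from $[\lambda^2]$. As $\dim E_0=g-1>k$, $E_0\not\subset T\times\{[\lambda^2]\}$. So the closed image of $E_0$ has dimension $g-1$, and $E_0\to\mathbb P(\lambda V^*)$ is surjective. As $E_0\subset T\times\mathbb P(C)$, we get $\lambda V^*\subset C$. Hence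
$$T_\tau\tilde Z\subset(\lambda V^*)^\perp=\{\sigma:\sigma\lambda=0\}=\operatorname{Sym}^2V_B$$
for very general, hence by continuity of $V_B$ for all, $\tau\in\tilde Z_{reg}$. By the last part of Lemma 5.2, with $A'=B$, $V_B\subset\mathbb C^g$ is constant on $\tilde Z_{reg}$, and we choose $\lambda$ constant.

**Step 7: $\Theta_\tau$ is irreducible for very general $\tau$.** The purpose is to have $\dim\operatorname{Sing}\Theta_\tau\le g-3$ available. The set of $\tau\in\mathcal H_g$ with $X_\tau$ decomposable is a countable union of closed analytic subsets ($\operatorname{Sp}(g,\mathbb Z)$-translates of loci of block-diagonal matrices), on each of which the lattices of the factors are fixed. So if the claim fails, then by the decomposition theorem $\tilde Z$ lies in one of these subsets, and $X_\tau=X_1\times X_2$ as ppav with fixed lattices for all $\tau\in\tilde Z$, $1\le\dim X_1\le g/2$. By Step 1, $\dim X_1=1$. Let $\tau$ be very general. The image of $X_1$ in $X/\mathcal E$, which is isogenous to the simple $B$ of dimension $\ge4$, is $0$; so $X_1=\mathcal E$, and $X_2$, its complement, is $B$. After a translation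 $f=\theta_{\mathcal E}\theta_B$ up to a unit, so
$$\operatorname{mult}_{(x,y)}\Theta=\operatorname{mult}_x\Theta_{\mathcal E}+\operatorname{mult}_y\Theta_B,\qquad\operatorname{mult}_x\Theta_{\mathcal E}\le1.$$
Let $T$ be a $k$-dimensional component of $\operatorname{Trip}(\Theta_\tau)$ and write $T=\{x_0\}\times T_B$. If general points of $T_B$ had multiplicity $\ge3$ on $\Theta_B$, then $\mathcal E\times T_B\subset\operatorname{Trip}(\Theta_\tau)$ would be irreducible and strictly contain $T$, impossible. So $x_0\in\Theta_{\mathcal E}$, and $\Theta_B$ has multiplicity exactly $2$ at general points of $T_B$. There the leading form of $f$ is, up to a constant, $F=\lambda\cdot Q$ with $0\ne Q\in\operatorname{Sym}^2V_B^*$, and $\operatorname{Hess}F(y)|_{V_B}\ne0$ if $\lambda(y)\ne0$. By Lemma 4.7 these limits lie in $E$ over general $z\in T$. A component of $E$ whose image does not contain $T$ does not meet the fiber over general $z\in T$, and a component whose image contains $T$ has image $T$. So these limits lie on components of $E$ with image $T$, and $\beta\ne0$ there. This contradicts (ii-b).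

**Step 8: a moving translate of $B$.** The purpose is to construct $M$ as in (S2). Let $\mathcal T\subset\mathcal X|_{\tilde Z_{reg}}$ be the family of loci $\operatorname{Trip}(\Theta_\tau)$, a closed analytic subset, proper over $\tilde Z_{reg}$. It has countably many irreducible components, so there is a component $\mathcal T_1$ whose fibers have dimension $k$ over a non-null set of $\tau$. Its image is closed analytic (Remmert) and non-null, so it is $\tilde Z_{reg}$. Its generic fiber dimension is $k$: it is at most $k$, and the locus over which the fiber dimension exceeds the generic one is a proper closed analytic subset, hence null. At a general point of $\mathcal T_1$, $\mathcal T_{red}$ coincides with $\mathcal T_1$, is smooth, and is submersive over $\tilde Z_{reg}$ with $k$-dimensional fibers.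

Take a local holomorphic section $\tau\mapsto z(\tau)$ of $\mathcal T_1$ through such a point, over a small connected open $W\subset\tilde Z_{reg}$, lifted to $\mathbb C^g$. Then $\operatorname{Trip}(\Theta_\tau)$ is smooth of dimension $k$ near $z(\tau)$, so $z(\tau)$ lies on a unique component $T_\tau$ of $\operatorname{Trip}(\Theta_\tau)$, of dimension $k$. For very general $\tau$, $T_\tau\subset z(\tau)+B_\tau$ by (ii-b). Put $s(\tau)=\lambda(z(\tau))$ and
$$M=\{(\tau,x)\in\mathcal X|_W:\ x\in z(\tau)+B_\tau\}.$$
Lift points of $M$ to points $(\tau,z)$ with $z\in z(\tau)+V_B$. Then $M$ is locally $\{\lambda(z)=s(\tau)\}$, since $V_B=\ker\lambda$ is constant. With Step 6 this is setting (S2) with $U=V_B$ and any fixed $e$ with $\lambda(e)=1$, and for every $(\sigma,v)\in TM$ (in such lifts) $\lambda(v)=ds(\sigma)$.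

It remains to check $V(\mathfrak a_\tau)\ne M_\tau$. For very general $\tau$, $V(\mathfrak a_\tau)\supset T_\tau\ne\emptyset$; and since $f$ and all $f_v$, $v\in V$, are in $\mathfrak a$, $V(\mathfrak a_\tau)\subset\operatorname{Sing}\Theta_\tau$ has dimension $\le g-3$ by Step 7 and Ein–Lazarsfeld. So $V(\mathfrak a_\tau)\ne M_\tau$, as $\dim M_\tau=g-1$. This condition is open in $\tau$, since $M\to W$ is an open map, so after shrinking $W$ it holds for all $\tau\in W$.

**Step 9: the second limit.** The purpose is to count once more, now in a space whose dimension we know exactly. Let $E^\sharp=E_\tau$ be as in Lemma 4.2 for this $M$ and a very general $\tau\in W$. It is non-empty, of pure dimension $g-2$, and by Lemma 4.6 contained in $V(\mathfrak a_\tau)\times\mathbb P(C^\sharp)$, where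
$$C^\sharp=\{(\alpha,\beta)\in\mathbb C\oplus\operatorname{Sym}^2V_B^*:\ \alpha\,ds(\sigma)+\epsilon\langle\beta,\sigma\rangle=0\ \ \forall\sigma\in T_\tau\tilde Z\}.$$
Since $T_\tau\tilde Z\subset\operatorname{Sym}^2V_B$ has dimension $N-c$, the map $\operatorname{Sym}^2V_B^*\to(T_\tau\tilde Z)^*$ is surjective, and
$$\dim C^\sharp=1+\tfrac{g(g-1)}2-(N-c)=c-g+1 .$$
Let $E_0^\sharp$ be a component of $E^\sharp$. A curve in $E_0^\sharp$ with constant $[\alpha:\beta]$ gives, by Lemma 4.5, a curve in a translate of $B$ with general tangents killed by $\beta$; so $\beta=0$ by Lemma 5.1 and simplicity of $B$. So $E_0^\sharp\to\mathbb P(C^\sharp)$ has finite fibers away from $[1:0]$. And $E_0^\sharp\not\subset V(\mathfrak a_\tau)\times\{[1:0]\}$, because $g-2>\dim V(\mathfrak a_\tau)$. Hence $g-2\le\dim\mathbb P(C^\sharp)=c-g$, i.e. $c\ge2g-2$, contradicting (5).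

All cases are excluded, and Theorem A is proved. $\blacksquare$

## 9. From families to the loci $G_k$: Corollary B

**Step 1: the inequality.** The purpose is to apply Theorem A to components. $G_k=\emptyset$ for $k>g-3$ by Kollár's theorem, and $G_k\supset G_{g-3}\ne\emptyset$ for $0\le k\le g-3$. Each $G_k$ is closed, by upper semicontinuity of fiber dimension for proper maps. Let $Z$ be a component of $G_k$, and let $k_Z\ge k$ be the dimension of $\operatorname{Trip}(\Theta_\tau)$ for general $\tau\in Z$. Theorem A gives $\operatorname{codim}Z\ge g+k_Z\ge g+k$. This proves the conjecture for all $g\ge3$ and all $k\ge0$ with $G_k\ne\emptyset$.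

**Step 2: strictness for $1\le k\le g-4$.** The purpose is to exclude equality inside, including components with $k_Z>k$. If $k_Z\le g-4$, then $\operatorname{codim}Z\ge g+k_Z+1\ge g+k+1$. If $k_Z=g-3$, then $\operatorname{codim}Z\ge2g-3\ge g+k+1$.

**Step 3: equality for $k=g-3$.** The purpose is only to record that $\operatorname{codim}G_{g-3}=2g-3=g+(g-3)$ is given.

**Step 4: equality for $k=0$.** The purpose is to justify the example $\mathcal A_1\times\mathcal D_{g-1}$ of Section 1. Let $h\ge2$. On $\mathcal A_h$ some power of the product of the even theta constants is a nonzero modular form of positive weight. Its zero locus on the projective, irreducible Satake compactification is non-empty of pure codimension $1$, while the boundary has codimension $h\ge2$. So it defines a non-empty divisor $\mathcal D_h\subset\mathcal A_h$. For $X'\in\mathcal D_h$ an even theta function with characteristic vanishes at $0$, hence, being even, vanishes there to order $\ge2$. Its zero divisor is a translate of $\Theta_{X'}$, so $\Theta_{X'}$ has a singular point $y$.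

Now take $h=g-1\ge2$. For an elliptic curve $\mathcal E$ with theta divisor $\{x_0\}$, the theta divisor of $\mathcal E\times X'$ has multiplicity $\ge1+2=3$ at $(x_0,y)$. So the image of $\mathcal A_1\times\mathcal D_{g-1}$ in $\mathcal A_g$ lies in $G_0$. Since $\mathcal A_1\times\mathcal A_{g-1}\to\mathcal A_g$ has finite fibers (Section 1), this image has dimension $1+\frac{g(g-1)}2-1=N-g$. Hence $\operatorname{codim}G_0\le g$, and with Step 1, $\operatorname{codim}G_0=g$. $\blacksquare$
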